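# Countable groups of positive reals as fundamental groups of simple AF algebras

## 1. Traces, corners and the group $\mathcal F(A)$

Throughout, $A$ is a unital $C^*$-algebra. A trace on $A$ is always normalized: it is a tracial state, that is, a positive functional $\tau$ with $\tau(1)=1$ and $\tau(ab)=\tau(ba)$. We write $\mathrm{Tr}$ for the unnormalized trace on $M_n(\mathbb C)$, so $\tau\otimes\mathrm{Tr}$ takes $(a_{ij})\in M_n(A)$ to $\sum_i\tau(a_{ii})$. Two projections $p\in M_m(A)$ and $q\in M_n(A)$ are Murray–von Neumann equivalent, $p\sim q$, if $p=v^*v$ and $q=vv^*$ for some rectangular matrix $v$ over $A$; equivalent projections have the same value under $\tau\otimes\mathrm{Tr}$.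

If $A$ is simple, then $\tau\otimes\mathrm{Tr}$ is strictly positive on nonzero projections. Indeed, the set of $a\in M_n(A)$ with $(\tau\otimes\mathrm{Tr})(a^*a)=0$ is a closed two-sided ideal of the simple algebra $M_n(A)$ which does not contain $1$, so it is zero.

**Definition (fundamental group).** Let $A$ be simple and unital with a unique trace $\tau$. Its fundamental group is
$$\mathcal F(A)=\{(\tau\otimes\mathrm{Tr})(p)\in\mathbb R_+^\times:\ n\in\mathbb N,\ p\text{ a nonzero projection in }M_n(A)\text{ with }pM_n(A)p\cong A\}.$$
It is a subgroup of the multiplicative group $\mathbb R_+^\times$ of positive reals. In words: it records by which factors the "size" of $A$ can be rescaled, when passing to a corner of a matrix algebra over $A$, without changing the isomorphism class.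

**Example.** Let $A=M_n(\mathbb C)$. A nonzero projection $p\in M_m(A)=M_{mn}(\mathbb C)$ of rank $k$ has corner $pM_m(A)p\cong M_k(\mathbb C)$, which is isomorphic to $A$ only if $k=n$, and then $(\tau\otimes\mathrm{Tr})(p)=k/n=1$. So $\mathcal F(M_n(\mathbb C))=\{1\}$.

## 2. AF algebras and their ordered $K_0$-groups

**Definition (AF algebra).** A unital AF algebra is the closure of the union of an increasing sequence of finite-dimensional $C^*$-algebras with a common unit. Such an algebra is separable and nuclear.

**Example.** Let $M_{2^\infty}$ be the limit of $\mathbb C\to M_2(\mathbb C)\to M_4(\mathbb C)\to\cdots$ along the maps $a\mapsto\mathrm{diag}(a,a)$. It is simple and has a unique trace.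

For a unital AF algebra, $K_0(A)$ is the Grothendieck group of the semigroup of Murray–von Neumann classes of projections in $\bigcup_nM_n(A)$. It is countable. We write $[p]$ for the class of $p$, and $K_0(A)^+$ for the set of all these $[p]$. A trace $\tau$ induces a homomorphism $\tau_*:K_0(A)\to\mathbb R$ with $\tau_*([p])=(\tau\otimes\mathrm{Tr})(p)$. For example, $K_0(M_{2^\infty})=\mathbb Z[\frac12]$ with its nonnegative elements as positive cone, $[1]=1$, and $\tau_*$ the inclusion into $\mathbb R$.

**Definition (ordered groups).** A partially ordered abelian group $(M,M^+)$ is an abelian group $M$ with a subset $M^+$ satisfying $M^++M^+\subset M^+$, $M^+\cap(-M^+)=0$ and $M=M^+-M^+$; one writes $x\le y$ if $y-x\in M^+$.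

* An order unit is an element $u\in M^+$ such that for each $x\in M$ there is $n\in\mathbb N$ with $x\le nu$.
* $M$ is unperforated if $nx\in M^+$ with $n\ge1$ implies $x\in M^+$.
* $M$ has Riesz interpolation if, whenever $x_i\le y_j$ for $i,j\in\{1,2\}$, there is $z$ with $x_i\le z\le y_j$ for all $i,j$.
* A state of $(M,M^+,u)$ is a homomorphism $s:M\to\mathbb R$ with $s(M^+)\subset[0,\infty)$ and $s(u)=1$.
* An order ideal is a subgroup $H$ with $H=(H\cap M^+)-(H\cap M^+)$ such that $0\le x\le y\in H$ implies $x\in H$.
* $\mathrm{Aut}(M,M^+)$ is the group of order automorphisms: group automorphisms $\varphi$ with $\varphi(M^+)=M^+$.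

**Example.** $\mathbb Z^2$ with the componentwise order is $K_0(\mathbb C\oplus\mathbb C)$. It has the order ideal $\mathbb Z\oplus0$, and for $u=(1,1)$ each $(m,n)\mapsto rm+(1-r)n$ with $0\le r\le1$ is a state.

**Example.** Order $\mathbb Z^2$ by its first coordinate: the nonzero positive elements are the $(a,b)$ with $a>0$. This is unperforated, but interpolation fails. Take $x_1=(0,0)$, $x_2=(0,1)$, $y_1=(1,0)$, $y_2=(1,1)$. An interpolant $z$ has first coordinate $0$ or $1$. If it is $0$, then $x_i\le z$ forces $z=x_1$ and $z=x_2$; if it is $1$, then $z=y_1$ and $z=y_2$. Both are impossible. The trouble is that the first coordinate has no room between $0$ and $1$.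

**Definition (infinitesimals).** If $(M,M^+,u)$ has a unique state $\tau$, we call the elements of $\ker\tau$ infinitesimals.

**Example.** Order $\mathbb Z[\frac13]\oplus\mathbb Z$ by its first coordinate $\tau$, with $u=(1,0)$. The infinitesimals are $0\oplus\mathbb Z$. (We prove in Lemma 6 that $\tau$ is the only state.) By contrast, $K_0(M_{2^\infty})=\mathbb Z[\frac12]$ has no nonzero infinitesimals.

Here are the textbook facts and published theorems that we use.

* (F1) For a unital AF algebra $A$, closed ideals correspond to order ideals of $K_0(A)$, and tracial states correspond bijectively, by $\tau\mapsto\tau_*$, to states of $(K_0(A),K_0(A)^+,[1_A])$.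
* (F2) A unital AF algebra has cancellation: $[p]=[q]$ if and only if $p\sim q$.
* (F3) Corners $pM_n(A)p$ of AF algebras are AF. If $A$ is simple and $p\ne0$, the inclusion $pM_n(A)p\to M_n(A)$ induces an order isomorphism of $K_0$ which carries the class of the unit to $[p]$.
* (F4) If $A$ is unital AF, simple and infinite-dimensional, then $x\in K_0(A)$ is nonzero and positive if and only if $s(x)>0$ for all states $s$ (Effros–Handelman–Shen, Goodearl–Handelman).
* (EHS) Effros–Handelman–Shen, Amer. J. Math. 102 (1980): a countable unperforated partially ordered abelian group $(M,M^+)$ with Riesz interpolation and order unit $u$ is isomorphic to $(K_0(A),K_0(A)^+,[1_A])$ for some unital AF algebra $A$.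
* (E) Elliott, J. Algebra 38 (1976): unital AF algebras $A,B$ are isomorphic if and only if $(K_0,K_0^+,[1])$ are isomorphic; every isomorphism of these invariants is induced by a $*$-isomorphism.
* (F5) If $A$ and $B$ are stably isomorphic ($A\otimes\mathcal K\cong B\otimes\mathcal K$, with $\mathcal K$ the compact operators), then $(K_0(A),K_0(A)^+)\cong(K_0(B),K_0(B)^+)$, because $a\mapsto a\otimes e_{11}$ induces an isomorphism of ordered $K_0$-groups.
* (F6) Projections at distance less than $1$ in a $C^*$-algebra are Murray–von Neumann equivalent.

## 3. The group ring and its evaluation in $\mathbb R$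

**Definition (group ring).** For a subgroup $G\le\mathbb R_+^\times$, the group ring $\mathbb Z[G]$ is the free abelian group with basis the symbols $[g]$, $g\in G$, and product $[g][h]=[gh]$. Its unit is $[1]$, written $1$. Evaluation is the ring homomorphism $\varepsilon:\mathbb Z[G]\to\mathbb R$ with $\varepsilon([g])=g$.

**Example.** Write $\langle\lambda\rangle=\{\lambda^k:k\in\mathbb Z\}$. For $G=\langle9\rangle$, $\mathbb Z[G]$ is the Laurent polynomial ring $\mathbb Z[x,x^{-1}]$ with $x=[9]$, and $\varepsilon$ substitutes $x=9$. Its image is $\mathbb Z[\frac19]=\mathbb Z[\frac13]$ (note $\frac13=3\cdot\frac19$), and its kernel contains $[9]-9[1]\neq0$. So the formal symbol $[9]$ and the number $9$ behave differently in $\mathbb Z[G]$, although they have the same evaluation.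

## 4. Which groups occur for nuclear algebras?

It is known that every countable subgroup $G$ of $\mathbb R_+^\times$ equals $\mathcal F(A)$ for some separable simple unital $C^*$-algebra $A$ with unique trace; the algebras obtained this way are nonnuclear. Norio Nawata and Yasuo Watatani, in "Fundamental group of simple $C^*$-algebras with unique trace II", arXiv:0911.0238 (2009), write: "We do not know whether any countable subgroup of $\mathbb{R}_{+}^{\times}$ can be realized as the fundamental group of a separable unital simple nuclear $C^*$-algebra with unique trace." So the question is: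

*Given any countable $G\le\mathbb R_+^\times$, is there a separable unital simple nuclear $A$ with unique trace and $\mathcal F(A)=G$?*

The answer is yes, and $A$ can even be taken AF.

**Theorem 1.** For a subgroup $G\le\mathbb R_+^\times$ the following are equivalent:

1. $G$ is countable.
2. $G=\mathcal F(A)$ for some separable unital simple $C^*$-algebra $A$ with unique trace.
3. $G=\mathcal F(A)$ for some infinite-dimensional unital simple AF algebra $A$ with unique trace. Such an $A$ is separable and nuclear.

**Theorem 2.** In (3), for each countable $G$ there are $2^{\aleph_0}$ pairwise non-stably-isomorphic such algebras, all with the same abelian group $K_0$. They can be chosen so that every order automorphism of $K_0(A)$ is given by exactly one element of $G$. In particular, the only automorphism of $(K_0(A),K_0(A)^+,[1_A])$ is the identity.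

**Theorem 3.** $G=\mathcal F(A)$ for some unital simple AF algebra $A$ with unique trace $\tau$ such that $\tau_*:K_0(A)\to\mathbb R$ is injective, if and only if $G$ is the group of positive units of a countable unital subring of $\mathbb R$. Hence $\langle9\rangle$ is not realized with $\tau_*$ injective. It is realized with $K_0(A)$ of rank $2$.

Two implications of Theorem 1 can be settled now. (3)$\Rightarrow$(2) is trivial. For (2)$\Rightarrow$(1), let $A$ be separable. Each $M_n(A)$ is separable, so its set of projections has a countable dense subset; by (F6) every projection is equivalent to one in that subset. So there are countably many equivalence classes in $\bigcup_nM_n(A)$. Since $(\tau\otimes\mathrm{Tr})(p)$ depends only on the class of $p$, $\mathcal F(A)$ is countable. The remaining implication (1)$\Rightarrow$(3) is the subject of the talk; Theorem 3 will come up on the way to it.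

## 5. Translating the problem into ordered groups

**Lemma 4.** Let $A$ be a unital simple AF algebra with unique trace $\tau$, and put $u=[1_A]$. Every $\varphi\in\mathrm{Aut}(K_0(A),K_0(A)^+)$ satisfies $\tau_*\circ\varphi=\lambda\tau_*$ with $\lambda=\tau_*(\varphi(u))>0$, and
$$\mathcal F(A)=\{\tau_*(\varphi(u)):\ \varphi\in\mathrm{Aut}(K_0(A),K_0(A)^+)\}.$$

We call $\lambda$ the multiplier of $\varphi$.

*Proof.* **Multipliers.** We show that $\varphi$ scales the trace. The element $\varphi(u)$ is nonzero and positive, so it is $[q]$ for a nonzero projection $q$, and $\lambda=\tau_*([q])>0$ by faithfulness of the trace (Section 1). The map $\lambda^{-1}\tau_*\circ\varphi$ is positive and takes $u$ to $1$, so it is a state. By (F1) the only state is $\tau_*$. Hence $\tau_*\circ\varphi=\lambda\tau_*$.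

**Corners.** We compare corners with automorphisms. Let $q\in M_n(A)$ be a nonzero projection. By (F3), $qM_n(A)q$ is a unital AF algebra with invariant $(K_0(A),K_0(A)^+,[q])$. By (E), $qM_n(A)q\cong A$ if and only if some $\varphi\in\mathrm{Aut}(K_0(A),K_0(A)^+)$ has $\varphi(u)=[q]$; in that case $(\tau\otimes\mathrm{Tr})(q)=\tau_*([q])=\tau_*(\varphi(u))$. This gives "$\subset$". For "$\supset$", let $\varphi$ be an order automorphism. As above, $\varphi(u)=[q]$ for a nonzero projection $q$ in some $M_n(A)$, and then $qM_n(A)q\cong A$ by what was just said. $\square$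

Next we need a supply of ordered groups. The recipe below orders a group by a single homomorphism to $\mathbb R$; density of the range is what repairs the failure of interpolation seen in Section 2.

**Lemma 5.** Let $M$ be a countable torsion-free abelian group, $\tau:M\to\mathbb R$ a homomorphism with dense range, $u\in M$ with $\tau(u)=1$, and $M^+=\{0\}\cup\{x:\tau(x)>0\}$. Then there is an infinite-dimensional unital simple AF algebra $A$ with unique trace $\tau_A$ and $(K_0(A),K_0(A)^+,[1_A])\cong(M,M^+,u)$, with $(\tau_A)_*=\tau$. Moreover
$$\mathcal F(A)=\{\tau(\varphi(u)):\varphi\in\mathrm{Aut}(M,M^+)\},$$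
and every $\varphi\in\mathrm{Aut}(M,M^+)$ satisfies $\tau\circ\varphi=\lambda\tau$ with $\lambda=\tau(\varphi(u))>0$.

The proof contains a fact about states that we will use separately, so we isolate it.

**Lemma 6.** In the situation of Lemma 5, $(M,M^+)$ is a partially ordered abelian group in which every nonzero positive element is an order unit, and $\tau$ is the only state of $(M,M^+,u)$.

*Proof of Lemma 6.* **Ordered group.** Clearly $M^++M^+\subset M^+$ and $M^+\cap(-M^+)=0$. Given $x\in M$, density gives $y$ with $\tau(y)>\max(0,-\tau(x))$; then $x=(x+y)-y$ with $x+y,\,y\in M^+$.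

**Order units.** If $v\in M^+$ is nonzero, then $\tau(v)>0$. For $x\in M$ choose $n\in\mathbb N$ with $n\tau(v)>\tau(x)$; then $nv-x\in M^+$.

**Unique state.** The map $\tau$ is a state. Let $s$ be any state, and let $m/n<\tau(x)$ with $m\in\mathbb Z$, $n\ge1$. Then $\tau(nx-mu)>0$, so $nx-mu\in M^+$ and $s(x)\ge m/n$. Letting $m/n$ increase to $\tau(x)$ gives $s(x)\ge\tau(x)$. Applied to $-x$, this gives $s(x)\le\tau(x)$. So $s=\tau$. $\square$

*Proof of Lemma 5.* **Hypotheses of (EHS).** We check that $(M,M^+,u)$ is unperforated and has interpolation. Let $nx\in M^+$ with $n\ge1$. If $\tau(nx)>0$, then $\tau(x)>0$; if $nx=0$, then $x=0$ because $M$ is torsion-free. So $x\in M^+$. Now let $x_i\le y_j$ for $i,j\in\{1,2\}$. If $x_i=y_j$ for some pair $i,j$, then $z=x_i=y_j$ works: it lies above both $x$'s because it is $y_j$, and below both $y$'s because it is $x_i$. Otherwise all the inequalities are strict, so $\max_i\tau(x_i)<\min_j\tau(y_j)$, and by density some $z\in M$ has $\tau(z)$ strictly in between.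

**The algebra.** By (EHS) there is a unital AF algebra $A$ with invariant $(M,M^+,u)$. A nonzero order ideal contains a nonzero positive element, which is an order unit by Lemma 6; so it contains $M^+$, hence $M$. By (F1), $A$ is simple. By (F1) and Lemma 6, it has a unique trace $\tau_A$, and $(\tau_A)_*=\tau$. It is infinite-dimensional: otherwise $A\cong M_n(\mathbb C)$ and $\tau(M)=\frac1n\mathbb Z$ would not be dense.

**The fundamental group.** The remaining claims are Lemma 4. $\square$

So the problem becomes: given $G$, find a pair $(M,\tau)$ for which the multipliers of order automorphisms are exactly the elements of $G$. Because the order is defined by $\tau$, a group automorphism $\varphi$ with $\tau\circ\varphi=\lambda\tau$, $\lambda>0$, is automatically an order automorphism. Only the pair $(M,\tau)$ matters.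

## 6. Small groups by hand

Let $E\subset\mathbb R$ be a dense countable subgroup containing $1$, and apply Lemma 5 to $M=E$, $\tau=\mathrm{id}$, $u=1$. An order automorphism is then multiplication by its multiplier, so
$$\mathcal F(A)=\{\lambda>0:\lambda E=E\}.\tag{1}$$

* $E=\mathbb Z[\frac12]$ (this is $A=M_{2^\infty}$). If $\lambda E=E$, then $\lambda$ and $\lambda^{-1}$ lie in $\mathbb Z[\frac12]$, so $\lambda$ is a positive unit of this ring, a power of $2$. Thus $\mathcal F(A)=\langle2\rangle$. In the same way $E=\mathbb Z[\frac13]$ gives $\langle3\rangle$.
* $E=\mathbb Q$ gives $\mathcal F(A)=\mathbb Q_+^\times$, the positive rationals.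
* $E=\mathbb Z+\mathbb Z\theta$ with $\theta$ transcendental gives the trivial group. Let $\lambda E=E$ with $\lambda>0$. Then $\lambda=\lambda\cdot1=a+b\theta$ with $a,b\in\mathbb Z$, and $\lambda\theta=a\theta+b\theta^2\in E$. Since $1,\theta,\theta^2$ are linearly independent over $\mathbb Q$, $b=0$ and $\lambda=a\in\mathbb Z$. The same argument for $\lambda^{-1}$ gives $\lambda^{-1}\in\mathbb Z$. So $\lambda=1$.

## 7. Dense subgroups of $\mathbb R$ give only positive unit groups of rings

The first thing to try is to choose $E\subset\mathbb R$ cleverly in (1). For $G=\langle9\rangle$ the candidate $E=\mathbb Z[\frac19]$ is a disappointment: $\mathbb Z[\frac19]=\mathbb Z[\frac13]$, and we get $\langle3\rangle$. Theorem 3 shows that no choice of $E$ helps.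

*Proof of Theorem 3.* **Necessity.** Let $A$ be unital simple AF with unique trace and $\tau_*$ injective. We find the ring. Identify $K_0(A)$ with $E=\tau_*(K_0(A))\subset\mathbb R$, a countable group with $1=[1_A]\in E$. We claim that $E^+=E\cap[0,\infty)$. If $A$ is infinite-dimensional, this is (F4), as $\tau_*$ is the only state. If $A=M_n(\mathbb C)$, then $K_0(A)=\mathbb Z$ with cone $\mathbb Z_{\ge0}$ and $\tau_*(k)=k/n$, and the claim is clear. By Lemma 4, an order automorphism of $E$ is multiplication by some $\lambda>0$, with $\lambda E=E$; conversely, every $\lambda>0$ with $\lambda E=E$ gives an order automorphism, whose value at $1$ is $\lambda$. So, again by Lemma 4, $\mathcal F(A)=\{\lambda>0:\lambda E=E\}$. Put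
$$S=\{\lambda\in\mathbb R:\lambda E\subset E\}.$$
This is a unital subring of $\mathbb R$, and it is countable because $\lambda=\lambda\cdot1\in E$ for $\lambda\in S$. For $\lambda>0$, the condition $\lambda E=E$ says that $\lambda$ and $\lambda^{-1}$ both lie in $S$. So $\mathcal F(A)$ is the group of positive units of $S$.

**Sufficiency.** Let $S\subset\mathbb R$ be a countable unital subring with group $G$ of positive units. We find an algebra. If $S$ is dense in $\mathbb R$, take $E=S$ in (1). If $\lambda S=S$ with $\lambda>0$, then $\lambda=\lambda\cdot1\in S$, and $1\in\lambda S$ gives $\lambda^{-1}\in S$; conversely, a unit satisfies $\lambda S=S$. So $\mathcal F(A)=G$. If $S$ is not dense, it is a discrete subgroup of $\mathbb R$ containing $1$, so $S=\frac1n\mathbb Z$ for some $n\ge1$. Since $S$ is a ring, $n^{-2}\in\frac1n\mathbb Z$, so $n^{-1}\in\mathbb Z$ and $n=1$. Then $S=\mathbb Z$ and $G=\{1\}$, which is realized by $E=\mathbb Z+\mathbb Z\theta$ of Section 6. In both cases $\tau_*$ is the inclusion $E\subset\mathbb R$, which is injective.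

**The group $\langle9\rangle$ is excluded.** Suppose that $9$ is a unit of a unital subring $S\subset\mathbb R$. Then $3\in S$ and $3\cdot(3\cdot9^{-1})=1$, so $3$ is a positive unit of $S$. But $3\notin\langle9\rangle$. So $\langle9\rangle$ is not the group of positive units of any unital subring of $\mathbb R$, and by the equivalence just proved it is not realized with $\tau_*$ injective. The rank $2$ realization is given in Section 8. $\square$

The point of failure is now exact. Inside $\mathbb R$ we can add multipliers, so the multipliers of $E$ form a ring, and a ring may have more positive units than we want. To escape, $\tau$ must have a kernel: infinitesimals must stop the unwanted multipliers from lifting to automorphisms of $M$.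

## 8. Infinitesimals realize $\langle9\rangle$ in rank two

Let
$$M=\{(a,b)\in\mathbb Z[\tfrac13]\oplus\mathbb Z:\ a\equiv b\bmod 8\},\qquad\tau(a,b)=a,\qquad u=(1,1).$$
The congruence makes sense because $3$ is invertible modulo $8$, so $\mathbb Z[\frac13]/8\mathbb Z[\frac13]=\mathbb Z/8$. Every $a\in\mathbb Z[\frac13]$ occurs as a first coordinate, so $\tau$ has range $\mathbb Z[\frac13]$, which is dense, and Lemma 5 applies. The rank of $M$ is $2$, as $M\otimes\mathbb Q=\mathbb Q^2$. The second coordinate admits only the automorphisms $\pm1$, and the congruence ties it to the first coordinate. We prove $\mathcal F(A)=\langle9\rangle$.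

Let $\varphi\in\mathrm{Aut}(M,M^+)$ with multiplier $\lambda$.

**Action on the infinitesimals.** Since $\tau\varphi=\lambda\tau$, $\varphi$ maps $\ker\tau=0\oplus8\mathbb Z$ onto itself, so it acts there by $1$ or $-1$.

**Action on the $3$-divisible part.** Let $D=\bigcap_n3^nM$. If $(a,b)\in D$, then $b\in\bigcap_n3^n\mathbb Z=0$, and $(a,0)\in M$ means $a\in8\mathbb Z[\frac13]$. Conversely, $(8c,0)=3^n(8c\,3^{-n},0)\in3^nM$ for all $c\in\mathbb Z[\frac13]$ and all $n$. So $D=8\mathbb Z[\frac13]\oplus0$. Any automorphism maps $D$ onto $D$. So $\varphi(a,0)$ has the form $(a',0)$ with $a'=\tau(\varphi(a,0))=\lambda a$. Thus $\lambda\cdot8\mathbb Z[\frac13]=8\mathbb Z[\frac13]$, so $\lambda$ is a positive unit of $\mathbb Z[\frac13]$, that is, $\lambda=3^k$ with $k\in\mathbb Z$.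

**Action on $M$.** For $(a,b)\in M$ we have $8(a,b)=(8a,0)+(0,8b)\in D\oplus\ker\tau$. So $8\varphi(a,b)=(8\lambda a,\pm8b)$, and $\varphi(a,b)=(\lambda a,\pm b)$ since $M$ is torsion-free, with a sign that does not depend on $(a,b)$.

**The congruence.** $\varphi(u)=(3^k,\pm1)\in M$ gives $3^k\equiv\pm1\bmod8$. For odd $k$ we have $3^k\equiv3\bmod8$, since $9\equiv1$. So $k$ is even and $\lambda\in\langle9\rangle$.

**Converse.** For $j\in\mathbb Z$, the map $(a,b)\mapsto(9^ja,b)$ preserves $M$ because $9\equiv1\bmod8$. Its inverse belongs to $-j$, and both preserve the sign of $\tau$. So it is an order automorphism, with multiplier $9^j$. Hence $\mathcal F(A)=\langle9\rangle$, which completes Theorem 3.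

## 9. The group ring: the right units, too many automorphisms

For general $G$ we want an algebraic object that sees the elements of $G$ and nothing else. The group ring is such an object, because the formal symbols $[g]$ no longer satisfy accidental relations of real numbers.

**Lemma 7.** For every subgroup $G\le\mathbb R_+^\times$, $\mathbb Z[G]^\times=\{\pm[g]:g\in G\}$.

*Proof.* Let $vw=1$. Order $G$ as a subset of $\mathbb R$; multiplication is strictly monotone. Let $a\le a'$ be the smallest and largest elements of the support of $v$, and $b\le b'$ those of $w$. The product $ab$ arises from no other pair of support elements, so the coefficient of $vw$ at $ab$ is a product of two nonzero integers, hence nonzero. The same holds at $a'b'$. As $vw=1$ has one-element support, $ab=a'b'$, which forces $a=a'$ and $b=b'$. So $v=m[a]$, $w=n[b]$ with $mn=1$, and $m=\pm1$. The converse is clear. $\square$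

This suggests $M=\mathbb Z[G]$, $\tau=\varepsilon$, $u=1$. Multiplication by $[g]$ has multiplier $g$, so $G\subset\mathcal F(A)$ whenever Lemma 5 applies. But an order automorphism only has to be additive, not $\mathbb Z[G]$-linear, and Lemma 7 says nothing about additive maps. The attempt fails already for $G=\langle9\rangle$.

*Check of the failure.* For $G=\langle9\rangle$ we construct an automorphism of $M=\mathbb Z[G]$ with multiplier $3$. The elements $[9^{-n}]$ $(n\ge0)$ together with $[9^n]-9^n[1]$ $(n\ge1)$ form a $\mathbb Z$-basis of $M$. So $M=P\oplus K$ with $P$ spanned by the first family and $K\subset\ker\varepsilon$ by the second. Let $\pi=\varepsilon|_P$; its range is $\mathbb Z[\frac19]=\mathbb Z[\frac13]$. Since $K\cong P$ as abelian groups (both free of countably infinite rank), $(M,\varepsilon)$ is isomorphic to $(P\oplus P,\tau')$ with $\tau'(x,y)=\pi(x)$. Because $P$ is free and $3\pi(P)=\pi(P)$, there are homomorphisms $\sigma,\rho:P\to P$ with $\pi\sigma=3\pi$ and $\pi\rho=\frac13\pi$. Consider the automorphisms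
$$U(x,y)=(x+\sigma(y),y),\qquad V(x,y)=(x,y+\rho(x)),\qquad F(x,y)=(y,x)$$
of $P\oplus P$. Then $\tau'U(x,y)=\pi(x)+3\pi(y)$, and $3\tau'FV(x,y)=3\pi(y+\rho(x))=3\pi(y)+\pi(x)$. So $\tau'U=3\tau'FV$, and $\psi=U(FV)^{-1}$ satisfies $\tau'\psi=3\tau'$. Thus $3\in\mathcal F(A)$, and $\mathcal F(A)\ne\langle9\rangle$.

The free abelian group underlying $\mathbb Z[G]$ is too flexible. What we need is a larger, rigid group: a countable torsion-free $M\supset\mathbb Z[G]$ on which *every additive endomorphism* is multiplication by an element of $\mathbb Z[G]$. Then Lemma 7 controls all automorphisms. Such an $M$ is built by the method of A.L.S. Corner, Proc. LMS 13 (1963), as follows.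

## 10. A countable group $M$ with $\mathrm{End}(M)=\mathbb Z[G]$

**Warm-up: $G=\{1\}$.** Here we want a group with $\mathrm{End}(M)=\mathbb Z$. Take $\omega\in\mathbb Z_p$ transcendental over $\mathbb Q$ and let $M=\{x\in\mathbb Z_p:p^kx\in\mathbb Z+\mathbb Z\omega\text{ for some }k\ge 0\}$. If $x=p^ky\in M$ with $y\in\mathbb Z_p$, then $y\in M$; so an endomorphism $\theta$ maps $M\cap p^k\mathbb Z_p=p^kM$ into $p^k\mathbb Z_p$, and it is $p$-adically continuous. So for integers $n_j\to x\in M$ we get $\theta(x)=\lim\theta(n_j)=\lim n_j\theta(1)=cx$ with $c=\theta(1)\in M$. Also $c\omega=\theta(\omega)\in M$. For large $k$, $p^kc=s+s'\omega$ and $p^kc\omega=s\omega+s'\omega^2\in\mathbb Z+\mathbb Z\omega$, with $s,s'\in\mathbb Z$; as $1,\omega,\omega^2$ are independent over $\mathbb Q$, $s'=0$. So $c\in p^{-k}\mathbb Z\cap\mathbb Z_p=\mathbb Z$.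

Two mechanisms are at work: the saturation under division by $p$ makes additive maps continuous, hence $\mathbb Z_p$-linear, and the transcendental element prevents unwanted multipliers. For general $G$ we must in addition prove $\mathbb Z[G]$-linearity. Continuity alone gives only $\mathbb Z_p$-linearity, so we need elements of $M$ that tie $\theta([h])$ to $\theta(1)$. We use one element $\omega_h$ for each $h\in G$, with two independent $p$-adic coefficients, one at $1$ and one at $[h]$.

**Step 1: the completion.** We set up the ambient module. Let $G\le\mathbb R_+^\times$ be countable, $R=\mathbb Z[G]$, and fix a prime $p$. Let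
$$\hat R=\{f:G\to\mathbb Z_p:\ \forall k,\ f(g)\in p^k\mathbb Z_p\text{ for all but finitely many }g\}.$$
This is a torsion-free $\mathbb Z_p$-module. It contains $R$ as the finitely supported $\mathbb Z$-valued functions. Let $[h]$ act by $([h]f)(g)=f(h^{-1}g)$, and extend additively to $R$: this is convolution, it extends the multiplication of $R$, and it commutes with the action of $\mathbb Z_p$. For $\alpha\in\mathbb Z_p$ and $r\in R$, $\alpha r\in\hat R$ is the function $g\mapsto\alpha r(g)$.

If $f\in\hat R$ takes values in $p^k\mathbb Z_p$, then $p^{-k}f$ still lies in $\hat R$. So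
$$p^k\hat R=\{f\in\hat R:f(G)\subset p^k\mathbb Z_p\}.$$
Give $\hat R$ the $p$-adic topology, in which the subgroups $p^k\hat R$ are a neighborhood base of $0$; these are open subgroups, hence also closed. The topology is Hausdorff since $\bigcap_kp^k\hat R=0$. It is complete: a Cauchy sequence converges uniformly on $G$, and the limit $f$ lies in $\hat R$, because for each $k$ it agrees modulo $p^k$ with some member of the sequence. The subring $R$ is dense: given $f$ and $k$, only finitely many values $f(g)$ are nonzero modulo $p^k$, and each can be replaced by an integer congruent to it modulo $p^k$, the others by $0$. Multiplication by $r\in R$ maps $p^k\hat R$ to itself, so it is continuous.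

**Step 2: independent coefficients.** We choose the $p$-adic numbers. There are elements $\alpha_g,\beta_g\in\mathbb Z_p$ $(g\in G)$ which together form an algebraically independent family over $\mathbb Q$. To see this, enumerate the countable index set and choose the elements one after the other. At each stage, the elements of $\mathbb Q_p$ algebraic over the countable field generated by the earlier choices form a countable set, and $\mathbb Z_p$ is uncountable. The consequence we use is:

*If $m_1,\dots,m_n$ are distinct monomials in the $\alpha$'s and $\beta$'s (the monomial $1$ allowed) and $r_i\in R$, then*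
$$\sum_im_ir_i=0\ \text{ in }\hat R\quad\Longrightarrow\quad r_1=\dots=r_n=0.\tag{2}$$
Indeed, at each $g\in G$ we get $\sum_im_ir_i(g)=0$ with integers $r_i(g)$, and distinct monomials are linearly independent over $\mathbb Q$. We call using (2) "comparing coefficients."

**Step 3: the group $M$.** We define
$$\omega_g=\alpha_g1+\beta_g[g]\in\hat R,\qquad N=R+\sum_{g\in G}R\,\omega_g,\qquad M=\{x\in\hat R:p^kx\in N\text{ for some }k\ge0\}.$$
Note that $r\omega_g=\alpha_gr+\beta_g\,r[g]$ for $r\in R$. The set $M$ is an $R$-submodule of $\hat R$ containing $R$, and it is torsion-free. It is countable: $N$ is, and for each $k$ the map $x\mapsto p^kx$ is injective. Finally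
$$M\cap p^k\hat R=p^kM.\tag{3}$$
For if $x=p^ky\in M$ with $y\in\hat R$ and $p^jx\in N$, then $p^{j+k}y\in N$, so $y\in M$; the other inclusion is clear.

**Lemma 8.** $N$ is a free $R$-module with basis $\{1\}\cup\{\omega_g:g\in G\}$.

*Proof.* Suppose $r+\sum_gr_g\omega_g=0$, a finite sum, that is, $r+\sum_g(\alpha_gr_g+\beta_gr_g[g])=0$. Comparing coefficients of $\alpha_g$ gives $r_g=0$, and then $r=0$. $\square$

**Proposition 9.** Every additive endomorphism $\theta$ of $M$ is multiplication by a unique $c\in R$. So $\mathrm{End}(M)=R$ and $\mathrm{Aut}(M)=\{\pm[g]:g\in G\}$.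

*Proof.* **Step 4: continuity.** We extend $\theta$ to a $\mathbb Z_p$-linear map. By (3),
$$\theta(M\cap p^k\hat R)=\theta(p^kM)=p^k\theta(M)\subset p^k\hat R.$$
So $\theta$ is uniformly continuous for the topology induced from $\hat R$. Since $M\supset R$ is dense and $\hat R$ is complete and Hausdorff, $\theta$ extends uniquely to a continuous map $\hat\theta:\hat R\to\hat R$, which is additive. It is $\mathbb Z_p$-linear: for $\alpha\in\mathbb Z_p$ take integers $n_j\equiv\alpha\bmod p^j$. Then $n_jx\to\alpha x$ and $n_j\hat\theta(x)\to\alpha\hat\theta(x)$, while $\hat\theta(n_jx)=n_j\hat\theta(x)$. So $\hat\theta(\alpha x)=\alpha\hat\theta(x)$.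

**Step 5: comparing coefficients.** We relate $\theta(1)$ and $\theta([h])$ for a fixed $h\in G$. By $\mathbb Z_p$-linearity,
$$\theta(\omega_h)=\alpha_h\theta(1)+\beta_h\theta([h]).\tag{4}$$
All three values of $\theta$ lie in $M$, so there is one $k$ with
$$p^k\theta(1)=s+\sum_gs_g\omega_g,\qquad p^k\theta([h])=t+\sum_gt_g\omega_g,\qquad p^k\theta(\omega_h)=v+\sum_gv_g\omega_g,$$
where all coefficients are in $R$ and the sums are finite. Multiply (4) by $p^k$ and substitute:
$$\alpha_hs+\sum_gs_g(\alpha_h\alpha_g+\alpha_h\beta_g[g])+\beta_ht+\sum_gt_g(\beta_h\alpha_g+\beta_h\beta_g[g])=v+\sum_gv_g(\alpha_g+\beta_g[g]).$$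
The right side contains no monomials of degree $2$. Now use (2).

* The monomial $\alpha_h\alpha_g$ (including $g=h$, when it is $\alpha_h^2$) occurs only once on the left, with coefficient $s_g$. So $s_g=0$ for every $g$.
* With all $s_g=0$, the monomial $\beta_h\alpha_g$ occurs only with coefficient $t_g$. (For $g=h$ it would also have occurred in the first sum, with coefficient $s_h[h]$; that is why the order matters.) So $t_g=0$ for every $g$.
* What remains is $\alpha_hs+\beta_ht=v+\sum_gv_g(\alpha_g+\beta_g[g])$. The coefficient of $\alpha_h$ gives $s=v_h$, and that of $\beta_h$ gives $t=v_h[h]$.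

Thus
$$p^k\theta(1)=s\in R,\qquad p^k\theta([h])=s[h].$$

**Step 6: $\theta$ is multiplication.** Put $c=\theta(1)$, which does not depend on $h$. Since $p^kc=s$, $c$ is finitely supported, and its values lie in $\mathbb Z_p\cap p^{-k}\mathbb Z=\mathbb Z$. So $c\in R$. From $p^k\theta([h])=s[h]=p^kc[h]$ and torsion-freeness, $\theta([h])=c[h]$. As $h$ was arbitrary, $\theta(r)=cr$ for all $r\in R$ by additivity. Both $\theta$ and multiplication by $c$ are continuous on $M$, and $R$ is dense; hence $\theta(x)=cx$ for all $x\in M$.

**Step 7: conclusion.** Conversely, each $c\in R$ acts on the $R$-module $M$, and $c=c\cdot1$ is determined by its action. Composition corresponds to multiplication, so $\mathrm{End}(M)=R$ as rings, and $\mathrm{Aut}(M)=R^\times=\{\pm[g]:g\in G\}$ by Lemma 7. $\square$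

## 11. An equivariant order on $M$ and the proof of Theorem 1

It remains to order $M$ so that $[g]$ has multiplier $g$. The evaluation $\varepsilon$ makes $\mathbb R$ an $R$-module, and what we need is an $R$-linear map $M\to\mathbb R$ with dense range. The freeness of $N$ provides it.

**Construction of $\tau_t$.** Let $t\in\mathbb R\setminus\mathbb Q$. By Lemma 8 there is a unique $R$-linear map $\tau:N\to\mathbb R$ with
$$1\mapsto1,\qquad\omega_1\mapsto t,\qquad\omega_g\mapsto0\ \ (g\ne1).$$
Extend it to $M$ by $\tau(x)=p^{-k}\tau(p^kx)$ whenever $p^kx\in N$. This does not depend on $k$: if also $l\ge k$, then $p^{-l}\tau(p^lx)=p^{-l}p^{l-k}\tau(p^kx)=p^{-k}\tau(p^kx)$. The extension is the only additive one, and it is $R$-linear, because for $x,y\in M$ and $r\in R$ a common $k$ serves $x$, $y$, $x+y$ and $rx$. Write $\tau_t$ for it. In particular,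
$$\tau_t([g]x)=g\,\tau_t(x)\qquad(g\in G,\ x\in M).\tag{5}$$
Its range contains $\mathbb Z+\mathbb Zt$, so it is dense in $\mathbb R$.

**Proof of (1)$\Rightarrow$(3) in Theorem 1.** Let $G$ be countable, $M$ as in Section 10, $\tau=\tau_t$ with $t=\sqrt2$, and $u=1$, so $\tau(u)=1$. Let $A$ be the infinite-dimensional unital simple AF algebra with unique trace given by Lemma 5. It is separable and nuclear, being AF. We compute $\mathcal F(A)$ from Lemma 5.

*$\mathcal F(A)\subset G$.* Let $\varphi\in\mathrm{Aut}(M,M^+)$. By Proposition 9, $\varphi$ is multiplication by $\pm[h]$ for some $h\in G$. By (5), $\tau(\varphi(u))=\pm h$. This is positive by Lemma 5, so the sign is $+$ and $\tau(\varphi(u))=h\in G$.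

*$G\subset\mathcal F(A)$.* Let $h\in G$. Multiplication by $[h]$ is an automorphism of $M$ with inverse multiplication by $[h^{-1}]$. By (5), both preserve the sign of $\tau$, hence $M^+$. So $h=\tau([h]u)\in\mathcal F(A)$.

Hence $\mathcal F(A)=G$. Together with Section 4 this proves Theorem 1. $\square$

## 12. Varying $t$: continuum many algebras with the same $K_0$ group

The value $t=\sqrt2$ played no role beyond irrationality. We now let $t$ vary over all irrationals, keeping $M$ fixed.

**Proof of Theorem 2.** For irrational $t$ let $M_t^+=\{0\}\cup\{x\in M:\tau_t(x)>0\}$ and let $A_t$ be the algebra of Lemma 5 for $(M,\tau_t,1)$. All $A_t$ have $K_0(A_t)\cong M$ as abelian groups.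

**Order automorphisms.** The argument of Section 11 works for every irrational $t$. It gives $\mathcal F(A_t)=G$, and it shows that the order automorphisms of $(M,M_t^+)$ are exactly the multiplications by $[h]$, $h\in G$. These are distinct for distinct $h$, since $[h]\cdot1=[h]$. For the same reason the only one that fixes the order unit $1$ is the identity.

**Stable isomorphism.** We show that the $A_t$ are pairwise not stably isomorphic. Suppose that $A_t$ and $A_{t'}$ are stably isomorphic. By (F5) there is an order isomorphism $\varphi:(M,M_t^+)\to(M,M_{t'}^+)$. In particular $\varphi\in\mathrm{Aut}(M)$, so by Proposition 9 it is multiplication by $\pm[h]$ for some $h\in G$. Since $\varphi(1)$ is nonzero and positive in $(M,M_{t'}^+)$, $\tau_{t'}(\varphi(1))=\pm h>0$, so $\varphi=[h]$. By (5), $h^{-1}\tau_{t'}\circ\varphi=\tau_{t'}$. The left side is positive on $M_t^+$, because $\varphi(M_t^+)=M_{t'}^+$, and it takes $1$ to $1$. So $\tau_{t'}$ is a state of $(M,M_t^+,1)$. By Lemma 6 the only state there is $\tau_t$, so $\tau_{t'}=\tau_t$. Evaluating at $\omega_1$ gives $t'=t$.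

There are $2^{\aleph_0}$ irrational numbers $t$, so the algebras $A_t$ are as required. $\square$
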